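\title{An infinite-dimensional Banach algebra whose only maximal left ideal is finitely generated}

\begin{abstract}
We construct an infinite-dimensional unital complex Banach algebra with exactly one maximal left ideal, and this ideal is algebraically generated by two elements. This disproves the conjecture that every infinite-dimensional unital Banach algebra has a maximal left ideal that is not finitely generated. The algebra is the completion, for the weight $e^{\sqrt k}$, of a graded quotient of the free algebra on two generators in which many symmetrized products vanish; the quotient is found by a block-wise dimension count. We also show that every nonzero finite-dimensional semisimple algebra is the quotient by the radical of an infinite-dimensional unital Banach algebra in which all left ideals of finite codimension are finitely generated, and that two generators cannot be replaced by one.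
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, algebras are complex, and a unital Banach algebra is a complete normed algebra with $\|xy\|\le\|x\|\|y\|$ and $\|1\|=1$. A left ideal $J$ of a unital algebra $A$ is \emph{finitely generated} if there are $a_1,\dots,a_n\in J$ with $J=Aa_1+\dots+Aa_n$. The definition is algebraic: no closure is taken. We consider the following conjecture, which we take from \cite{White}.

\begin{quote}
\emph{Every infinite-dimensional unital Banach algebra has a maximal left ideal that is not finitely generated.}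
\end{quote}

In a finite-dimensional algebra every left ideal is generated by a linear basis, so the conjecture says that finite generation of all maximal left ideals characterizes the finite-dimensional algebras among unital Banach algebras. It is a reasonable guess, because algebraic generation fits badly with completeness. For example, $J=\{f\in C[0,1]:f(0)=0\}$ is not finitely generated. Suppose that $f_1,\dots,f_n$ generate $J$ and put $g=(\sum_i|f_i|)^{1/2}\in J$. Then $g>0$ on $(0,1]$, since the function $t\mapsto t$ lies in $J$ and so the $f_i$ have no common zero there. Writing $g=\sum_ih_if_i$ gives $g\le Cg^2$, that is, $g\ge 1/C$ on $(0,1]$, which contradicts $g(0)=0$. As recorded in \cite{White}, the statement holds for commutative Banach algebras, for $C^*$-algebras, for $\ell^1(G)$ with $G$ a group, and for the algebra of bounded linear operators on a large class of Banach spaces, including the reflexive ones, and no counterexample was known.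

The most economical counterexample would have only one maximal left ideal $R$, of codimension one. Two demands must then be met: $R$ is finitely generated, and $1-r$ is invertible for every $r\in R$. Weighted power series show that these demands pull in opposite directions. Let $A$ be the algebra of series $\sum_kc_kz^k$ with $\sum_k|c_k|\omega(k)<\infty$, where $\omega(0)=1$ and $\omega(k+l)\le\omega(k)\omega(l)$, and let $R=\{c_0=0\}$. For $\omega\equiv1$, division by $z$ is bounded and $R=Az$, but evaluation at each point of the closed unit disc gives a further maximal ideal. For $\omega(k)=1/k!$ we have $\|z^k\|^{1/k}\to0$, so every character vanishes at $z$, hence on $R$, and $R$ is the only maximal ideal; but now $\sum_{k\ge1}k!\,k^{-2}z^k$ lies in $R$ and not in $Az$, because the quotient by $z$ would have norm $\sum_k1/k$. With one generator this conflict cannot be resolved (Theorem~\ref{thm:sharp}). With two noncommuting generators it can. We write $\operatorname{rad}A$ for the Jacobson radical.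

\begin{theorem}\label{thm:main}
There are an infinite-dimensional unital complex Banach algebra $A=\mathbb C1\oplus R$ and elements $a_1,a_2\in R$ such that
\[
R=\operatorname{rad}A=Aa_1+Aa_2=a_1A+a_2A .
\]
Hence $R$ is the unique maximal left ideal and the unique maximal right ideal of $A$, and it is finitely generated.
\end{theorem}

So the conjecture is false. The quotient $A/\operatorname{rad}A=\mathbb C$ can be replaced by any nonzero finite-dimensional semisimple algebra.

\begin{theorem}\label{thm:semisimple}
For every nonzero finite-dimensional semisimple complex algebra $B$ there is an infinite-dimensional unital Banach algebra $\mathfrak A$ with $\mathfrak A/\operatorname{rad}\mathfrak A\cong B$ in which every left ideal of finite codimension, and in particular every maximal left ideal, is finitely generated.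
\end{theorem}

For elements $a_1,\dots,a_n$ and a word $w=i_1\cdots i_k$ in the letters $1,\dots,n$, put $|w|=k$ and $a_w=a_{i_1}\cdots a_{i_k}$; the empty word gives $1$.

\begin{theorem}\label{thm:sharp}
Let $A$ be a unital Banach algebra with a left ideal $Aa_1+\dots+Aa_n$ of finite codimension such that $\lim_{k\to\infty}\max_{|w|=k}\|a_w\|^{1/k}=0$. Then $\dim A<\infty$. In particular, if $\dim A/\operatorname{rad}A<\infty$ and $\operatorname{rad}A=Aa$ for a single element $a$, then $\dim A<\infty$. So in Theorem~\ref{thm:main} two generators cannot be replaced by one.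
\end{theorem}

We prove Theorem~\ref{thm:sharp} first, since it tells us what the example has to look like. Section~\ref{sec:completion} reduces Theorem~\ref{thm:main} to a statement about graded algebras, Proposition~\ref{prop:graded}, which is proved in Sections \ref{sec:blocks} and~\ref{sec:ideal} by a dimension count in the spirit of Golod and Shafarevich. Section~\ref{sec:semisimple} proves Theorem~\ref{thm:semisimple}.

\subsection*{Standard facts}
For a submultiplicative norm on an algebra, complete or not, the limit $\rho(x)=\lim_n\|x^n\|^{1/n}$ exists and equals $\inf_n\|x^n\|^{1/n}$. In a unital Banach algebra, $\rho(x)$ is the largest modulus of a scalar $\alpha$ for which $\alpha1-x$ is not invertible. The element $x$ is \emph{quasinilpotent} if $\rho(x)=0$, and then $1-x$ has the inverse $\sum_{n\ge0}x^n$. The radical $\operatorname{rad}A$ of a unital algebra is the intersection of the maximal left ideals. It is a two-sided ideal, and it is the set of all $r$ such that $1-br$ is invertible for every $b\in A$. Two consequences are used below. A two-sided ideal $J$ such that $1-x$ is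 invertible for all $x\in J$ is contained in $\operatorname{rad}A$. In a Banach algebra every $r\in\operatorname{rad}A$ is quasinilpotent, because $\alpha1-r=\alpha(1-\alpha^{-1}r)$ is invertible for $\alpha\ne0$.

\section{Generators of zero joint spectral radius}\label{sec:sharp}

The quantity $\lim_k\max_{|w|=k}\|a_w\|^{1/k}$ is the joint spectral radius of $a_1,\dots,a_n$. The proof of Theorem~\ref{thm:sharp} divides an element repeatedly by the generators. Each division costs a fixed constant, so after $k$ divisions the remainder is at most a geometric factor times the norm of a word of length $k$.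

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Choose a finite-dimensional subspace $F$ with $A=F+\sum_iAa_i$. The map $F\oplus A^n\to A$, $(f,b_1,\dots,b_n)\mapsto f+\sum_ib_ia_i$, is a bounded surjection of Banach spaces. By the open mapping theorem there is a constant $C$ such that every $b\in A$ can be written as $f+\sum_ib_ia_i$ with $f\in F$ and $\|b_i\|\le C\|b\|$. Put $F_k=\sum_{|w|<k}Fa_w$. We claim that for every $k\ge1$ and $b\in A$,
\[
b\in F_k+\sum_{|w|=k}b_wa_w\qquad\text{with }\|b_w\|\le C^k\|b\| .
\]
The case $k=1$ is the choice of $C$. For the inductive step write $b_w=f_w+\sum_ib_{iw}a_i$ with $\|b_{iw}\|\le C\|b_w\|$; then $b_wa_w=f_wa_w+\sum_ib_{iw}a_{iw}$, and $f_wa_w\in F_{k+1}$.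

It follows that $\operatorname{dist}(b,F_k)\le\varepsilon_k\|b\|$ with $\varepsilon_k=n^kC^k\max_{|w|=k}\|a_w\|$. By hypothesis $\varepsilon_k^{1/k}\to0$, so $\varepsilon_k<1$ for some $k$. The space $F_k$ is finite-dimensional, hence closed. If $F_k\ne A$, Riesz's lemma gives a unit vector at distance greater than $\varepsilon_k$ from $F_k$, which is impossible. So $A=F_k$ is finite-dimensional.

If $\dim A/\operatorname{rad}A<\infty$ and $\operatorname{rad}A=Aa$, then $a\in\operatorname{rad}A$ is quasinilpotent, so $\|a^k\|^{1/k}\to0$ and the first part applies with $n=1$.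
\end{proof}

Completeness enters only through the open mapping theorem, and it is needed: in $\mathbb C[z]$ with the norm $\sum_k|c_k|/k!$ the ideal generated by $z$ has codimension one and $\|z^k\|^{1/k}\to0$. The spectral hypothesis is needed too, as the power series algebra with $\omega\equiv1$ shows.

For $n=1$ the only word of length $k$ is the power $a^k$. For $n=2$ words and powers are different things, and this is the room that we exploit. We need an algebra in which the powers of every single element of $R$ decay faster than geometrically, while the largest words in $a_1,a_2$ do not.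

\section{From a graded algebra to the Banach algebra}\label{sec:completion}

Let $T=\mathbb C\langle\xi_1,\xi_2\rangle$ be the free unital algebra on two generators and $T_k$ the span of the words of length $k$, so $\dim T_k=2^k$ and $T_kT_l=T_{k+l}$. For subspaces $X,Y$ the product $XY$ is the span of the products $xy$, and $T_ixT_{i'}$ is the span of all $uxv$ with $u\in T_i$, $v\in T_{i'}$.

We take $A$ to be an $\ell^1$-completion of a graded quotient $T/I$ with respect to an increasing weight. As for power series with $\omega\equiv1$, dividing off the last letter of a word is then a bounded operation, and finite generation of $R$ comes for free. The relations in $I$ have to make all elements of $R$ quasinilpotent. To see which relations do this, expand a power of $r=\sum_{k\ge1}r_k$ into homogeneous components: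
\[
r^M=\sum_{k_1,\dots,k_M\ge1}r_{k_1}\cdots r_{k_M}.
\]
The terms whose indices are the rearrangements of one tuple add up to a multiple of a symmetrized product. So we define
\[
\operatorname{Sym}(x_1,\dots,x_N)=\sum_{\sigma\in S_N}x_{\sigma(1)}\cdots x_{\sigma(N)},\qquad\operatorname{Sym}(\emptyset)=1,
\]
which is multilinear and symmetric. We shall not kill all symmetrized products of $M$ homogeneous elements, since the dimension count of Section~\ref{sec:blocks} cannot afford this. The weight $e^{\sqrt k}$ lets us ignore the tuples with large degrees: membership of $r$ in the weighted space makes their total contribution small. The relevant measure of size is the \emph{cost} $\sum_\nu\sqrt{k_\nu}$ of a tuple $(k_1,\dots,k_N)$ of positive integers; the cost of a family of elements $x_\nu\in T_{k_\nu}$ is the cost of $(k_\nu)$. Cost controls total degree: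
\begin{equation}\label{eq:degcost}
\sum_\nu k_\nu\le\Bigl(\sum_\nu\sqrt{k_\nu}\Bigr)^2 .
\end{equation}

\begin{proposition}\label{prop:graded}
There are a two-sided ideal $I=\bigoplus_{k\ge0}I_k$ of $T$, with $I_k\subset T_k$, and integers $M_j\ge1$ $(j\ge1)$ such that
\begin{itemize}
\item[(i)] $I_k\ne T_k$ for every $k\ge0$;
\item[(ii)] $\operatorname{Sym}(x_1,\dots,x_{M_j})\in I$ whenever $x_\nu\in T_{k_\nu}$, $k_\nu\ge1$ and $\sum_\nu\sqrt{k_\nu}\le jM_j$.
\end{itemize}
\end{proposition}

In the rest of this section we derive Theorem~\ref{thm:main} from this proposition. Give $T_k$ the $\ell^1$-norm with respect to the basis of words, and $A_k=T_k/I_k$ the quotient norm $\|\cdot\|$. By (i), $A_k\ne0$ for all $k$, and $A_0=\mathbb C1$ with $\|1\|=1$. Since $T_k$ is finite-dimensional, every $x\in A_k$ has a lift $\tilde x\in T_k$ with $\|\tilde x\|=\|x\|$. For $x\in A_k$ and $y\in A_l$ the product $\tilde x\tilde y$ is a lift of $xy$, because $I$ is an ideal, so $\|xy\|\le\|\tilde x\tilde y\|\le\|x\|\|y\|$. Let $\omega(k)=e^{\sqrt k}$. Then $\omega(0)=1$, $\omega$ is increasing, and $\omega(k+l)\le\omega(k)\omega(l)$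 because $\sqrt{k+l}\le\sqrt k+\sqrt l$. Put
\[
A=\Bigl\{x=\sum_{k\ge0}x_k:\ x_k\in A_k,\ \|x\|_\omega=\sum_k\omega(k)\|x_k\|<\infty\Bigr\},\qquad R=\{x\in A:x_0=0\},
\]
with the product $(xy)_m=\sum_{k+l=m}x_ky_l$. As an $\ell^1$-sum of finite-dimensional normed spaces $A$ is complete, and $\|xy\|_\omega\le\sum_{k,l}\omega(k+l)\|x_k\|\|y_l\|\le\|x\|_\omega\|y\|_\omega$. So $A$ is a unital Banach algebra, it is infinite-dimensional because all $A_k$ are nonzero, and $R$ is a two-sided ideal with $A=\mathbb C1\oplus R$. Let $a_i=\xi_i+I_1\in A_1$.

\begin{lemma}\label{lem:fg}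
$R=Aa_1+Aa_2=a_1A+a_2A$.
\end{lemma}

\begin{proof}
Let $r=\sum_{k\ge1}r_k\in R$ and take lifts $\tilde r_k\in T_k$ with $\|\tilde r_k\|=\|r_k\|$. Sorting the words of length $k$ by their last letter gives $\tilde r_k=y_{k,1}\xi_1+y_{k,2}\xi_2$ with $y_{k,i}\in T_{k-1}$ and $\|y_{k,1}\|+\|y_{k,2}\|=\|\tilde r_k\|$. Let $b_i$ have the component $y_{k,i}+I_{k-1}$ in degree $k-1$. Then $\|b_i\|_\omega\le\sum_k\omega(k-1)\|r_k\|\le\|r\|_\omega$, so $b_i\in A$, and $r=b_1a_1+b_2a_2$ degree by degree. Hence $R\subset Aa_1+Aa_2$, and the reverse inclusion holds since $R$ is an ideal containing $a_1,a_2$. Sorting by the first letter gives $R=a_1A+a_2A$ in the same way.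
\end{proof}

It remains to show that $R$ consists of quasinilpotent elements. We obtain decay of $r^M$ by spending the weight on the expensive tuples, so the estimate comes out in the unweighted norm $\|x\|_1=\sum_k\|x_k\|\le\|x\|_\omega$, which is also submultiplicative on $A$. Let $\rho_1$ and $\rho_\omega$ be the functions $\rho$ for the two norms.

\begin{lemma}\label{lem:rho1}
$\rho_1(r)=0$ for every $r\in R$.
\end{lemma}

\begin{proof}
Fix $j\ge1$ and let $M=M_j$. The series $r^M=\sum r_{k_1}\cdots r_{k_M}$ converges absolutely, so its terms may be grouped at will. The set of tuples $(k_1,\dots,k_M)$ of cost at most $jM$ is invariant under permutations. The sum of the terms over the orbit of one such tuple is $\operatorname{Sym}(r_{k_1},\dots,r_{k_M})$ divided by the order of the stabilizer of the tuple in $S_M$, and it vanishes by (ii), applied to lifts of the $r_{k_\nu}$. For each remaining tuple $1\le e^{-jM}\prod_\nu e^{\sqrt{k_\nu}}$. Hence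
\[
\|r^M\|_1\le\sum_{\sum\sqrt{k_\nu}>jM}\ \prod_{\nu=1}^M\|r_{k_\nu}\|\le e^{-jM}\Bigl(\sum_k\|r_k\|e^{\sqrt k}\Bigr)^M=\bigl(e^{-j}\|r\|_\omega\bigr)^M .
\]
Since $\rho_1$ is an infimum, $\rho_1(r)\le e^{-j}\|r\|_\omega$, and $j$ is arbitrary.
\end{proof}

The algebra $A$ is complete for $\|\cdot\|_\omega$, so it is $\rho_\omega$ that decides invertibility. The weight is concave enough for the weaker norm to control it.

\begin{lemma}\label{lem:compare}
$\rho_\omega(y)\le\rho_1(y)$ for every $y\in A$.
\end{lemma}

\begin{proof}
For fixed $l\ge0$ the function $k\mapsto\sqrt{k+l}-\sqrt k$ is nonincreasing, so for $k\ge l$ we have $\sqrt{k+l}-\sqrt k\le(\sqrt2-1)\sqrt l\le\frac12\sqrt l$. Thus $\omega(k+l)\le\omega(k)\omega(l)^{1/2}$ for $k\ge l$. For $x\in A$, the symmetry of the summand in $k,l$ and the Cauchy--Schwarz inequality give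
\begin{align*}
\|x^2\|_\omega&\le\sum_{k,l}\omega(k+l)\|x_k\|\|x_l\|\le2\sum_{k\ge l}\omega(k)\|x_k\|\,\omega(l)^{1/2}\|x_l\|\\
&\le2\|x\|_\omega\sum_l\bigl(\omega(l)\|x_l\|\bigr)^{1/2}\|x_l\|^{1/2}\le2\|x\|_\omega^{3/2}\|x\|_1^{1/2}.
\end{align*}
Take $x=y^n$, extract $n$-th roots and let $n\to\infty$. This gives $\rho_\omega(y)^2\le\rho_\omega(y)^{3/2}\rho_1(y)^{1/2}$, and the claim follows on dividing by $\rho_\omega(y)^{3/2}$ if this is nonzero.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:graded}]
By Lemmas \ref{lem:rho1} and~\ref{lem:compare} every $r\in R$ is quasinilpotent in $A$. An element of $A\setminus R$ has the form $\alpha(1-r)$ with $\alpha\ne0$ and $r\in R$, so it is invertible. Therefore every proper left or right ideal is contained in $R$, which is itself a proper two-sided ideal. So $R$ is the unique maximal left ideal and the unique maximal right ideal, and $\operatorname{rad}A=R$. Lemma~\ref{lem:fg} completes the proof.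
\end{proof}

\begin{remark}\label{rem:jsr}
The quotient map $T_k\to A_k$ has norm $1$ because $A_k\ne0$, and a linear map on a finite-dimensional $\ell^1$-space attains its norm at a basis vector. So $\max_{|w|=k}\|a_w\|_\omega=e^{\sqrt k}$, and the joint spectral radius of $a_1,a_2$ is $1$, although every element of $R$ is quasinilpotent. This agrees with Theorem~\ref{thm:sharp}.
\end{remark}

\begin{remark}\label{rem:weight}
The weight is constrained from both sides. It must be increasing for Lemma~\ref{lem:fg}. It must not grow exponentially in Lemma~\ref{lem:compare}: for power series with $\omega(k)=e^k$ one has $\rho_\omega(z)=e$ and $\rho_1(z)=1$. The count in the next section needs $\sum_k\omega(k)^{-\eta}<\infty$ for every $\eta>0$, which fails for polynomial weights.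
\end{remark}

\section{Counting symmetrized relations in blocks}\label{sec:blocks}

We have to impose the relations (ii) of Proposition~\ref{prop:graded} without killing any $T_k$. The reason why this is possible is already visible when all $x_\nu$ have degree one.

\begin{example}\label{ex:letters}
Let $m\ge N\ge1$ and let $V\subset T_m$ be the span of the spaces $T_i\operatorname{Sym}(x_1,\dots,x_N)T_{i'}$ with $x_\nu\in T_1$ and $i+N+i'=m$. By multilinearity we may take each $x_\nu$ to be $\xi_1$ or $\xi_2$, and by symmetry only the number of $\xi_1$'s matters. This leaves $N+1$ relations. Each can stand in $m-N+1$ positions, and in each position it spans a space of dimension at most $2^{i+i'}=2^{m-N}$. Hence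
\[
\frac{\dim V}{\dim T_m}\le(m-N+1)(N+1)2^{-N}.
\]
For $N=2$ the relations are $\xi_1^2$, $\xi_2^2$ and $\xi_1\xi_2+\xi_2\xi_1$. For $m=3$ the bound is $3/2$, and in fact $V=T_3$: six words contain a square, and $\xi_1\xi_2\xi_1\equiv-\xi_1^2\xi_2\equiv0$, $\xi_2\xi_1\xi_2\equiv-\xi_1\xi_2^2\equiv0$ modulo $V$. For $N=15$ and $m=4N^2=900$ the bound is at most $900\cdot16/2^{15}<\frac12$, so more than half of $T_{900}$ survives.
\end{example}

In this count a letter inside a relation saves a factor $t=\frac12$. Summing the savings over ordered $N$-tuples of letters gives $(t+t)^N=1$, which is useless, as it must be, since the unsymmetrized products span $T_N$. Summing over multisets gives $(N+1)2^{-N}$. The general principle is that for a countable family of numbers $0\le t_g\le\tau<1$ with $\sum_gt_g<\infty$, the sum over \emph{all} finite multisets $\mu$ is finite: expanding geometric series, and using $-\log(1-t)\le t/(1-\tau)$ for $0\le t\le\tau$,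
\begin{equation}\label{eq:multiset}
\sum_\mu\prod_{g\in\mu}t_g=\prod_g(1-t_g)^{-1}\le\exp\Bigl(\frac1{1-\tau}\sum_gt_g\Bigr)<\infty ,
\end{equation}
however large $\sum_gt_g$ is. (Products and sums over $g\in\mu$ count multiplicity.) Three difficulties separate the example from Proposition~\ref{prop:graded}.

\emph{Long words.} The number of positions grows with $m$, so the bound says nothing once $m$ is much larger than $2^N$. We therefore count in one fixed length $\ell$, obtaining a subspace $U\subset T_\ell$, and in lengths $c\ell$ we impose $U$ only inside the consecutive blocks of length $\ell$. The quotient is then the tensor power $(T_\ell/U)^{\otimes c}$, whose dimension is known exactly. Relations that straddle two blocks are dealt with in Section~\ref{sec:ideal}.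

\emph{Higher degrees.} There are $2^k$ words of degree $k$, each saving $2^{-k}$, so every degree contributes $1$ to $\sum_gt_g$ and the sum diverges. The bound on the cost allows us to insert a factor $e^{-\eta\sqrt k}$, which restores convergence.

\emph{Later stages.} The relations for $j=1,2,\dots$ are imposed one after another, in longer and longer blocks. At a later stage the surviving space in length $c\ell$ has dimension $\lambda^{c\ell}$, where $\lambda>1$ may be smaller than $2$. An element of degree $k$ then saves only $\lambda^{-k}$, which cannot pay for $2^k$ words. But elements of $T_k$ matter only modulo those that are already zero in every context, and modulo these $T_k$ has dimension $O(\lambda^k)$.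

\begin{proposition}\label{prop:blocks}
There are integers $1=\ell_0,\ell_1,\ell_2,\dots$ with $\ell_{j-1}\mid\ell_j$, integers $N_j\ge1$ $(j\ge1)$, and subspaces $U_j\subset T_{\ell_j}$ $(j\ge0)$ with $\delta_j:=\dim T_{\ell_j}/U_j\ge2$, such that for $j\ge1$:
\begin{itemize}
\item[(a)] $T_{a\ell_{j-1}}U_{j-1}T_{b\ell_{j-1}}\subset U_j$ whenever $(a+1+b)\ell_{j-1}=\ell_j$;
\item[(b)] $T_i\operatorname{Sym}(x_1,\dots,x_{N_j})T_{i'}\subset U_j$ whenever $x_\nu\in T_{k_\nu}$, $k_\nu\ge1$, $\sum_\nu\sqrt{k_\nu}\le2jN_j$ and $i+\sum_\nu k_\nu+i'=\ell_j$;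
\item[(c)] $\ell_j\ge(2jN_j)^2$.
\end{itemize}
\end{proposition}

\begin{proof}
Start with $\ell_0=1$, $U_0=0$, $\delta_0=2$. Suppose that stage $j-1$ is done, and write $\ell=\ell_{j-1}$, $U=U_{j-1}$, $\delta=\delta_{j-1}\ge2$ and $\lambda=\delta^{1/\ell}>1$.

\emph{The block relations.} For $c\ge0$ let $E_c=\sum_{a+1+b=c}T_{a\ell}UT_{b\ell}\subset T_{c\ell}$; thus $E_0=0$, and $T_{a\ell}E_cT_{b\ell}\subset E_{a+c+b}$. Multiplication identifies $T_\ell^{\otimes c}$ with $T_{c\ell}$. Extend a basis of $U$ by $\delta$ elements to a basis of $T_\ell$. Then $E_c$ is spanned by those products of $c$ basis elements that have a factor in $U$, so $T_{c\ell}/E_c\cong(T_\ell/U)^{\otimes c}$ has dimension $\delta^c$, and multiplication induces an isomorphism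
\begin{equation}\label{eq:tensor}
T_{a\ell}/E_a\otimes T_{c\ell}/E_c\otimes T_{b\ell}/E_b\ \cong\ T_{(a+c+b)\ell}/E_{a+c+b}.
\end{equation}

\emph{Elements that vanish in every context.} For $k\ge1$ let $Q_k$ be the set of $x\in T_k$ such that $T_sxT_{s'}\subset E_c$ whenever $0\le s,s'<\ell$ and $s+k+s'=c\ell$. For $x\in Q_k$ the inclusion $T_sxT_{s'}\subset E_c$ holds for all $s,s'\ge0$ with $s+k+s'=c\ell$: write $s=a\ell+s_0$ and $s'=b\ell+s_0'$ with $0\le s_0,s_0'<\ell$; then $T_sxT_{s'}=T_{a\ell}(T_{s_0}xT_{s_0'})T_{b\ell}\subset T_{a\ell}E_{c-a-b}T_{b\ell}\subset E_c$. For each $s\in[0,\ell)$ there is exactly one $s'\in[0,\ell)$ with $\ell\mid s+k+s'$, and the corresponding $c$ satisfies $c\ell\le k+2\ell$, so $\delta^c\le\delta^2\lambda^k$. The space $Q_k$ is the common kernel of the $\ell$ linear maps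
\[
T_k\to\operatorname{Hom}(T_s\otimes T_{s'},\,T_{c\ell}/E_c),\qquad x\mapsto(u\otimes v\mapsto uxv+E_c),
\]
whose targets have dimension $2^{s+s'}\delta^c$. Therefore
\begin{equation}\label{eq:Dk}
\dim T_k/Q_k\le C\lambda^k,\qquad C=\ell\,4^\ell\delta^2 .
\end{equation}
Choose $\mathcal B_k\subset T_k$ mapping bijectively onto a basis of $T_k/Q_k$, let $\mathcal B=\bigsqcup_{k\ge1}\mathcal B_k$, and write $|g|=k$ for $g\in\mathcal B_k$. For a finite multiset $\mu$ of elements of $\mathcal B$ let $|\mu|$ be its size, $\deg\mu=\sum_{g\in\mu}|g|$ and $\operatorname{cost}\mu=\sum_{g\in\mu}\sqrt{|g|}$. The element $\operatorname{Sym}(\mu)\in T_{\deg\mu}$ is well defined by symmetry.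

\emph{Reduction to multisets.} Let $N\ge1$, to be fixed at the end, and $m=4j^2N^2$. Let $X\subset T_{m\ell}$ be the span of all spaces $T_i\operatorname{Sym}(x_1,\dots,x_N)T_{i'}$ with $x_\nu\in T_{k_\nu}$, $k_\nu\ge1$, cost at most $2jN$ and $i+\sum_\nu k_\nu+i'=m\ell$. If some $x_\nu$ lies in $Q_{k_\nu}$, then each term $ux_{\sigma(1)}\cdots x_{\sigma(N)}v$ lies in a space $T_sx_\nu T_{s'}$ with $s+k_\nu+s'=m\ell$, hence in $E_m$. In general write each $x_\nu$ as a combination of elements of $\mathcal B_{k_\nu}$ plus an element of $Q_{k_\nu}$ and expand by multilinearity; degrees, and hence the cost, do not change. So the image of $X$ in $T_{m\ell}/E_m$ is spanned by the images of the spaces $T_i\operatorname{Sym}(\mu)T_{i'}$ with $|\mu|=N$, $\operatorname{cost}\mu\le2jN$ and $i+\deg\mu+i'=m\ell$.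

\emph{One multiset in one position.} Fix $\mu$ and $i$, and let $y=\operatorname{Sym}(\mu)$ and $n=\deg\mu$. Write $i=a\ell+s$ and $i'=b\ell+s'$ with $0\le s,s'<\ell$, and let $c=m-a-b$, so that $c\ell=s+n+s'\ge n$. Under \eqref{eq:tensor} the image of $T_iyT_{i'}=T_{a\ell}(T_syT_{s'})T_{b\ell}$ is $T_{a\ell}/E_a\otimes Y\otimes T_{b\ell}/E_b$, where $Y$ is the image of $T_syT_{s'}$ and $\dim Y\le2^{s+s'}\le4^\ell$. Its dimension is at most $4^\ell\delta^{m-c}=4^\ell\delta^m\lambda^{-c\ell}\le4^\ell\delta^m\lambda^{-n}$. As $0\le i\le m\ell-n$ and $n\ge1$, there are at most $m\ell$ values of $i$. Hence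
\begin{equation}\label{eq:dimX}
\dim(X+E_m)/E_m\le\delta^m\cdot m\ell\,4^\ell\,\Phi(N),\qquad\Phi(N)=\sum_{|\mu|=N,\ \operatorname{cost}\mu\le2jN}\lambda^{-\deg\mu}.
\end{equation}

\emph{The sum over multisets.} We want geometric decay in $N$. We borrow a factor $\lambda^{1/2}$ from each of the $N$ elements of $\mu$, which is possible since each saves at least $\lambda^{-1}$, and we spend half of the gain on the convergence factor. Put
\[
\eta=\frac{\log\lambda}{8j}>0,\qquad t_g=\lambda^{1/2-|g|}\,e^{-\eta\sqrt{|g|}}\quad(g\in\mathcal B).
\]
For $\mu$ as in \eqref{eq:dimX},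
\[
\lambda^{-\deg\mu}=\lambda^{-N/2}\,e^{\eta\operatorname{cost}\mu}\prod_{g\in\mu}t_g\le\lambda^{-N/2}e^{2jN\eta}\prod_{g\in\mu}t_g=\lambda^{-N/4}\prod_{g\in\mu}t_g .
\]
We have $t_g\le\lambda^{-1/2}<1$ because $|g|\ge1$, and by \eqref{eq:Dk}
\[
\sum_{g\in\mathcal B}t_g\le C\lambda^{1/2}\sum_{k\ge1}e^{-\eta\sqrt k}<\infty .
\]
By \eqref{eq:multiset}, $P=\prod_g(1-t_g)^{-1}$ is finite and $\Phi(N)\le\lambda^{-N/4}P$. The numbers $t_g$ depend only on $j$ and on stage $j-1$, so $P$ does not depend on $N$, and
\[
m\ell\,4^\ell\,\Phi(N)\le4j^2N^2\,\ell\,4^\ell P\,\lambda^{-N/4}\longrightarrow0\qquad(N\to\infty).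
\]

\emph{The next stage.} Fix $N=N_j$ for which the last quantity is at most $\frac12$, and put $\ell_j=m\ell$ and $U_j=E_m+X$. Then (a) holds since $E_m\subset U_j$, (b) holds since $X\subset U_j$, and (c) holds since $\ell_j\ge m=(2jN_j)^2$. By \eqref{eq:dimX}, $\delta_j\ge\delta^m-\frac12\delta^m\ge\frac12\cdot2^4\ge2$.
\end{proof}

\section{The ideal}\label{sec:ideal}

Fix the data of Proposition~\ref{prop:blocks}. We think of a word of length $\ell_p$ as laid out on $[0,\ell_p]$, so that in $T_syT_{s'}$, with $y\in T_n$ and $s+n+s'=\ell_p$, the factor $y$ occupies $[s,s+n]$. For $j\le p$ the intervals $[a\ell_j,(a+1)\ell_j]\subset[0,\ell_p]$ are the \emph{$j$-blocks}. First, relations imposed at stage $j$ persist inside the $j$-blocks at all later stages.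

\begin{lemma}\label{lem:nest}
If $p\ge j\ge0$ and $(a+1+b)\ell_j=\ell_p$, then $T_{a\ell_j}U_jT_{b\ell_j}\subset U_p$.
\end{lemma}

\begin{proof}
We use induction on $p$. For $p=j$ we have $a=b=0$. Let $p>j$ and $q=\ell_{p-1}/\ell_j$. Write $a=a'q+a''$ with $0\le a''<q$, put $b''=q-1-a''$, and define $b'\ge0$ by $(a'+1+b')\ell_{p-1}=\ell_p$. Then $b=b''+b'q$, and by the inductive hypothesis and (a),
\[
T_{a\ell_j}U_jT_{b\ell_j}=T_{a'\ell_{p-1}}\bigl(T_{a''\ell_j}U_jT_{b''\ell_j}\bigr)T_{b'\ell_{p-1}}\subset T_{a'\ell_{p-1}}U_{p-1}T_{b'\ell_{p-1}}\subset U_p .\qedhere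
\]
\end{proof}

For a family $x_S=(x_\nu)_{\nu\in S}$ with $x_\nu\in T_{k_\nu}$ put $k_S=\sum_{\nu\in S}k_\nu$. Sorting the orderings of $S$ by the set of their first $N$ entries gives, for $0\le N\le|S|$,
\begin{equation}\label{eq:split}
\operatorname{Sym}(x_S)=\sum_{S_0\subset S,\ |S_0|=N}\operatorname{Sym}(x_{S_0})\operatorname{Sym}(x_{S\setminus S_0}).
\end{equation}
This extends (b) to families with more than $N_j$ members.

\begin{lemma}\label{lem:inside}
Let $p\ge j\ge1$, and let $x_S$ be a family of homogeneous elements of positive degrees with $|S|\ge N_j$ and cost at most $2jN_j$. If $s+k_S+s'=\ell_p$ and $[s,s+k_S]$ is contained in a $j$-block, then $T_s\operatorname{Sym}(x_S)T_{s'}\subset U_p$.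
\end{lemma}

\begin{proof}
Let the block be $[a\ell_j,(a+1)\ell_j]$, with $(a+1+b)\ell_j=\ell_p$. By \eqref{eq:split} with $N=N_j$, the space in question is contained in the sum of the spaces
\[
T_s\operatorname{Sym}(x_{S_0})T_{\ell_p-s-k_{S_0}}=T_{a\ell_j}\bigl(T_{s-a\ell_j}\operatorname{Sym}(x_{S_0})T_{(a+1)\ell_j-s-k_{S_0}}\bigr)T_{b\ell_j},\qquad|S_0|=N_j .
\]
The subfamily $x_{S_0}$ has cost at most $2jN_j$, so the middle factor lies in $U_j$ by (b), and Lemma~\ref{lem:nest} applies.
\end{proof}

The subspaces $U_p$ live only in the degrees $\ell_p$ and depend on the block structure, so they do not form an ideal. We obtain an ideal by taking the elements that fall into $U_p$ in \emph{every} position, for all large $p$. Such an element must also be killed when it crosses a block boundary, where Lemma~\ref{lem:inside} does not apply directly. This is the reason for taking $M_j=2N_j$: a cut through a product of $2N_j$ factors destroys at most one factor and leaves at least $N_j$ on one side, and the symmetrized product is a sum of terms that are still symmetrized on each side of the cut. By (c)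 the product is too short to be cut twice.

\begin{proof}[Proof of Proposition~\ref{prop:graded}]
Note that $\ell_p\ge4p^2\to\infty$ by (c). Let $I_k$ be the set of $x\in T_k$ for which there is $p_0$ such that $T_ixT_{i'}\subset U_p$ for all $p\ge p_0$ and all $i,i'\ge0$ with $i+k+i'=\ell_p$. This is a subspace, as one sees by taking the larger of two values of $p_0$. Let $I=\bigoplus_kI_k$. If $x\in I_k$ and $y\in T_q$, then $T_iyxT_{i'}\subset T_{i+q}xT_{i'}$ and $T_ixyT_{i'}\subset T_ixT_{q+i'}$, so $yx,xy\in I_{k+q}$ with the same $p_0$. Hence $I$ is a two-sided ideal.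

(i) Suppose that $I_k=T_k$. One $p_0$ serves for all elements of a basis of $T_k$, hence for all of $T_k$. For $p\ge p_0$ with $\ell_p\ge k$ we get $T_{\ell_p}=T_kT_{\ell_p-k}\subset U_p$, contrary to $\delta_p\ge2$.

(ii) Let $j\ge1$, $N=N_j$ and $M=M_j=2N$. Let $x_\nu\in T_{k_\nu}$ $(1\le\nu\le M)$ have positive degrees and cost at most $jM=2jN$; every subfamily then has cost at most $2jN$ as well. Put $y=\operatorname{Sym}(x_1,\dots,x_M)$ and $n=\sum_\nu k_\nu$. By \eqref{eq:degcost} and (c), $n\le(2jN)^2\le\ell_j$. We show that $T_iyT_{i'}\subset U_p$ whenever $p\ge j$ and $i+n+i'=\ell_p$; this gives $y\in I_n$ with $p_0=j$. The open interval $(i,i+n)$ has length at most $\ell_j$, so it contains at most one multiple of $\ell_j$.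

\emph{Case 1: it contains none.} Let $a=\lfloor i/\ell_j\rfloor$. Then $(a+1)\ell_j>i$, so $(a+1)\ell_j\ge i+n$; and $(a+1)\ell_j\le\ell_p$, because $a\ell_j\le i<\ell_p$ and $\ell_j\mid\ell_p$. Thus $[i,i+n]$ lies in a $j$-block, and Lemma~\ref{lem:inside} applies to the whole family.

\emph{Case 2: it contains one, $\beta=i+h$ with $0<h<n$.} For each $\sigma\in S_M$ there is a unique $q$ with $\sum_{t<q}k_{\sigma(t)}\le h<\sum_{t\le q}k_{\sigma(t)}$. Put $S=\{\sigma(t):t<q\}$, $\kappa=\sigma(q)$ and $S'=\{\sigma(t):t>q\}$. The condition on $q$ reads $k_S\le h<k_S+k_\kappa$ and does not depend on the order inside $S$ or $S'$. So the permutations with given $(S,\kappa,S')$ are all those that list $S$ in any order, then $\kappa$, then $S'$ in any order, and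
\[
y=\sum_{(S,\kappa,S')}\operatorname{Sym}(x_S)\,x_\kappa\operatorname{Sym}(x_{S'}),
\]
summed over the partitions $\{1,\dots,M\}=S\sqcup\{\kappa\}\sqcup S'$ with $k_S\le h<k_S+k_\kappa$; see Figure~\ref{fig:cut}. Consider $W=T_i\operatorname{Sym}(x_S)x_\kappa\operatorname{Sym}(x_{S'})T_{i'}$ for one such partition. Since $|S|+|S'|=2N-1$, either $|S|\ge N$ or $|S'|\ge N$. Since $0<\beta<\ell_p$ and $\beta$, $\ell_p$ are multiples of $\ell_j$, both $[\beta-\ell_j,\beta]$ and $[\beta,\beta+\ell_j]$ are $j$-blocks.

If $|S|\ge N$, we use $W\subset T_i\operatorname{Sym}(x_S)T_{\ell_p-i-k_S}$. The interval $[i,i+k_S]$ lies in $[\beta-\ell_j,\beta]$, because $i=\beta-h>\beta-\ell_j$ and $k_S\le h$. If $|S'|\ge N$, we use $W\subset T_s\operatorname{Sym}(x_{S'})T_{i'}$ with $s=i+k_S+k_\kappa$. The interval $[s,i+n]$ lies in $[\beta,\beta+\ell_j]$, because $s>i+h=\beta$ and $i+n=\beta+(n-h)<\beta+\ell_j$. In both cases $W\subset U_p$ by Lemma~\ref{lem:inside}.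
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) -- (11,0);
\draw (2.8,0) rectangle (5,0.45);
\draw[fill=gray!25] (5,0) rectangle (6,0.45);
\draw (6,0) rectangle (7.6,0.45);
\draw[very thick] (0.5,-0.15) -- (0.5,0.5);
\draw[very thick] (5.5,-0.15) -- (5.5,0.5);
\draw[very thick] (10.5,-0.15) -- (10.5,0.5);
\node[above] at (3.9,0.5) {\small $\operatorname{Sym}(x_S)$};
\node[above] at (5.5,0.5) {\small $x_\kappa$};
\node[above] at (6.9,0.5) {\small $\operatorname{Sym}(x_{S'})$};
\node[below] at (0.5,-0.15) {\small $\beta-\ell_j$};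
\node[below] at (2.8,-0.15) {\small $i$};
\node[below] at (5.5,-0.15) {\small $\beta$};
\node[below] at (7.6,-0.15) {\small $i+n$};
\node[below] at (10.5,-0.15) {\small $\beta+\ell_j$};
\end{tikzpicture}
\caption{One term of a symmetrized product of $2N$ factors that occupies the positions $[i,i+n]$ and crosses the boundary $\beta$ between two blocks of length $\ell_j\ge n$. Only the factor $x_\kappa$ can be cut. Of the other $2N-1$ factors at least $N$ lie, symmetrized, inside one block.}
\label{fig:cut}
\end{figure}

This completes the proof of Theorem~\ref{thm:main}.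

\section{Prescribing the semisimple quotient}\label{sec:semisimple}

By Wedderburn's theorem a nonzero finite-dimensional semisimple complex algebra is $B\cong\bigoplus_{i=1}^hM_{n_i}(\mathbb C)$ with $h\ge1$, so we pass to matrices over the algebra of Theorem~\ref{thm:main}. To reach all left ideals of finite codimension we show that each of them contains a power of the radical, and that these powers are finitely generated and of finite codimension. We use Nakayama's lemma: if $Y$ is a finitely generated left module over a unital algebra $\mathfrak A$ and $(\operatorname{rad}\mathfrak A)Y=Y$, then $Y=0$.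

\begin{proof}[Proof of Theorem~\ref{thm:semisimple}]
Let $A,R,a_1,a_2$ be as in Theorem~\ref{thm:main}, and put
\[
\mathfrak A=\bigoplus_{i=1}^hM_{n_i}(A)\cong A\otimes B,\qquad\mathfrak N=\bigoplus_{i=1}^hM_{n_i}(R).
\]
Norm $M_n(A)$ by $\|x\|=\max_t\sum_s\|x_{st}\|$. This norm is complete, $\|1\|=1$, and it is submultiplicative because $\sum_s\|\sum_ux_{su}y_{ut}\|\le\sum_u\|x\|\|y_{ut}\|\le\|x\|\|y\|$. With the maximum norm over the summands, $\mathfrak A$ is an infinite-dimensional unital Banach algebra, $\mathfrak N$ is a two-sided ideal, and $\mathfrak A/\mathfrak N\cong B$ because $A/R\cong\mathbb C$.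

\emph{The radical is $\mathfrak N$.} The maximal left ideals of $B$ have intersection $0$, and their preimages are maximal left ideals of $\mathfrak A$ with intersection $\mathfrak N$; so $\operatorname{rad}\mathfrak A\subset\mathfrak N$. For the converse it suffices to show that $1-x$ is invertible for $x\in M_n(R)$. For $n=1$ this holds since $R=\operatorname{rad}A$. For $n>1$ split off the first row and column; the corner entry $u=1-x_{11}$ is invertible, and
\[
1-x=\begin{pmatrix}u&f\\ g&D\end{pmatrix}=\begin{pmatrix}1&0\\ gu^{-1}&1\end{pmatrix}\begin{pmatrix}u&0\\0&D-gu^{-1}f\end{pmatrix}\begin{pmatrix}1&u^{-1}f\\0&1\end{pmatrix}.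
\]
The entries of $f$ and $g$ lie in $R$, so $D-gu^{-1}f\in1-M_{n-1}(R)$ is invertible by induction, and the two triangular factors are invertible.

\emph{Powers of $\mathfrak N$.} Let $\hat a_i\in\mathfrak N$ be the element whose component in each summand is the diagonal matrix with all diagonal entries $a_i$, and let $\hat a_w$ be the product along the word $w$. Applying $R=Aa_1+Aa_2$ to each matrix entry gives $\mathfrak N=\mathfrak A\hat a_1+\mathfrak A\hat a_2$. Let $\mathfrak N^n$ be the span of the products of $n$ elements of $\mathfrak N$; it satisfies $\mathfrak N^n\mathfrak A=\mathfrak N^n$. If $\mathfrak N^n=\sum_{|w|=n}\mathfrak A\hat a_w$, then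
\[
\mathfrak N^{n+1}=\mathfrak N^n\sum_i\mathfrak A\hat a_i=\sum_i\mathfrak N^n\hat a_i=\sum_{|w|=n+1}\mathfrak A\hat a_w ,
\]
so by induction every $\mathfrak N^n$, $n\ge1$, is generated as a left ideal by the $2^n$ elements $\hat a_w$ with $|w|=n$. Write $\mathfrak A=F+\mathfrak N$ with $\dim F<\infty$. Then $\mathfrak N^n=\sum_{|w|=n}(F+\mathfrak N)\hat a_w\subset\sum_{|w|=n}F\hat a_w+\mathfrak N^{n+1}$, so $\dim\mathfrak N^n/\mathfrak N^{n+1}<\infty$, and every $\mathfrak N^n$ has finite codimension in $\mathfrak A$.

\emph{Left ideals of finite codimension.} Let $J$ be one, closed or not, and let $Z=\mathfrak A/J$, a finite-dimensional left $\mathfrak A$-module. The decreasing chain of submodules $\mathfrak N^nZ$ stabilizes, so $\mathfrak N(\mathfrak N^nZ)=\mathfrak N^nZ$ for some $n\ge1$. The module $\mathfrak N^nZ$ is finite-dimensional, hence finitely generated, and Nakayama's lemma gives $\mathfrak N^nZ=0$. Applying this to the class of $1$ we get $\mathfrak N^n\subset J$. Since $\mathfrak N^n$ has finite codimension, $J=\mathfrak N^n+G$ for a finite-dimensional subspace $G\subset J$,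 and $J$ is generated by the $\hat a_w$ with $|w|=n$ together with a basis of $G$. Finally, a maximal left ideal contains $\operatorname{rad}\mathfrak A=\mathfrak N$, so it has finite codimension.
\end{proof}

For $B=\mathbb C$ the algebra $\mathfrak A$ is $A$ itself, so every left ideal of finite codimension in the algebra of Theorem~\ref{thm:main} constructed above is finitely generated.

\begin{thebibliography}{1}

\bibitem{White}
Jared T. White, \emph{On the Dales-Zelazko conjecture for Beurling algebras on discrete groups}, arXiv:2206.13989 (2022).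

\end{thebibliography}
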